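# The dimension dependence of two-point stochastic convex optimization with infinite variance

We minimize a convex function of $d$ variables. We never see gradients. We may only ask for the values of one noisy copy of the function at two points, and the noise is so heavy-tailed that its variance may be infinite. How many such questions are needed, and how does the number grow with $d$? The case of finite variance is easy. We prove it first and then see what breaks.

## 1. Two-point SGD when the variance is finite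

### 1.1 The class and the oracle

Throughout, $\|\cdot\|$ is the Euclidean norm, $\bar B(x,r)$ is a closed ball, $P_Q$ is the projection onto a closed convex set $Q$, and $t_+=\max(t,0)$. Fix $\alpha\in(1,2]$ and constants $M,R>0$ that do not depend on $d$. We want to minimize $f(x)=\mathbb E_\xi f(x,\xi)$, where the law of $\xi$ is unknown.

**Definition (the class).** The function $f$ is finite and convex on $\mathbb R^d$, with a minimizer $x^*$. We are given $x^0$ with $\|x^0-x^*\|\le R$. The function $f(x,\xi)$ is jointly measurable and integrable. For each $\xi$, $f(\cdot,\xi)$ is $M(\xi)$-Lipschitz on $X:=\bar B(x^0,2R)\subset\bar B(x^*,3R)$, and $\mathbb E M(\xi)^\alpha\le M^\alpha$. The algorithm knows $M,R,\alpha,\varepsilon,\beta$.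

Convexity of the individual functions $f(\cdot,\xi)$ is not assumed. Since $\mathbb EM(\xi)\le(\mathbb EM(\xi)^\alpha)^{1/\alpha}\le M$, the function $f$ itself is $M$-Lipschitz on $X$.

*Example of a heavy tail.* Let $P(M(\xi)>t)=t^{-2}$ for $t\ge1$. For $\alpha<2$, $\mathbb EM(\xi)^\alpha=1+\int_1^\infty\alpha t^{\alpha-1}t^{-2}\,dt=\frac{2}{2-\alpha}<\infty$, while $\mathbb EM(\xi)^2=\infty$. The function $f(x,\xi)=M(\xi)\langle v,x\rangle+c\,\|x\|$ with $\|v\|=1$ and $c\ge\mathbb EM(\xi)$ has such noise, and its mean is minimized at $0$.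

**Definition (the oracle).** One oracle call takes a pair $x,y\in\mathbb R^d$, draws a fresh independent $\xi$, and returns $f(x,\xi)$ and $f(y,\xi)$ with the *same* $\xi$.

An **$\varepsilon$-solution** is a point $\hat x$ with $f(\hat x)-\min f\le\varepsilon$. We want one with probability at least $1-\beta$. If $\varepsilon>MR$, then $x^0$ already works, because $f(x^0)-f(x^*)\le MR$. So let $\varepsilon\le MR$.

### 1.2 Smoothing over a small ball

This subsection turns pairs of values into an unbiased gradient estimate of a nearby function. Let $e$ be uniform on the sphere $S^{d-1}$ and $u$ uniform on the unit ball, let $0<\tau\le R$, and put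
$$Q:=\bar B(x^0,R)\ni x^*,\qquad F(x):=\mathbb E f(x+\tau u).$$
The function $F$ is convex, as an average of convex functions. For $x\in Q$,
$$f(x)\le F(x)\le f(x)+\tau M. \tag{1}$$
The left inequality is Jensen's, with $\mathbb Eu=0$. The right one holds because $f$ is $M$-Lipschitz on $X\ni x+\tau u$.

**Gradient formula** (Flaxman–Kalai–McMahan, SODA 2005). The function $F$ is $C^1$, and
$$\nabla F(x)=\frac d\tau\,\mathbb E[f(x+\tau e)e]. \tag{2}$$
Here is the argument. If $f$ is smooth, differentiate under the integral and use the divergence theorem in the form $\int_{\bar B(0,\tau)}\nabla f(x+y)\,dy=\int_{\partial \bar B(0,\tau)}f(x+y)\frac{y}{\tau}\,dS(y)$. Divide by the volume of the ball. Since surface over volume equals $d/\tau$, this is (2). In general $f$ is finite and convex on $\mathbb R^d$, hence continuous. Its mollifications $f_\delta$ are smooth and converge to $f$ locally uniformly. So the corresponding $F_\delta$ converge locally uniformly to $F$, and $\nabla F_\delta$ converge locally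 uniformly to the right side of (2). Therefore $F$ is $C^1$ with that gradient.

Now for $x\in Q$ put
$$\varphi=\varphi_x(e,\xi):=\frac{f(x+\tau e,\xi)-f(x-\tau e,\xi)}{2\tau},$$
with $\xi$ independent of $e$. One call at $x\pm\tau e$ gives $\varphi$, and both points lie in $X$. We have $|\varphi|\le M(\xi)$, so Fubini applies. Since $-e$ has the law of $e$, the two halves of $\varphi$ contribute equally, and (2) gives
$$\nabla F(x)=\mathbb E[\,d\,\varphi\,e\,]. \tag{3}$$
For fixed $\xi$, the map $e\mapsto\varphi_x(e,\xi)$ is odd. It is $M(\xi)$-Lipschitz on $S^{d-1}$, because $|\varphi(e)-\varphi(e')|\le\frac{1}{2\tau}\cdot2M(\xi)\tau\|e-e'\|$.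

### 1.3 Odd Lipschitz functions on the sphere are of size $d^{-1/2}$

The trivial bound is $|\varphi|\le M(\xi)$. The typical size is smaller. In the linear case $f(x,\xi)=\langle c,x\rangle$ we have $\varphi=\langle c,e\rangle$, and $\mathbb E\varphi^2=\|c\|^2/d$, $\mathbb E\varphi^4=\frac{3\|c\|^4}{d(d+2)}$. The next lemma says that, up to constants, the linear case is typical.

**Lemma 1.** If $h:S^{d-1}\to\mathbb R$ ($d\ge2$) is odd and $L$-Lipschitz, then $\mathbb Eh(e)^2\le 2L^2/d$ and $\mathbb Eh(e)^4\le20L^4/d^2$.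

*Proof.* Recall the Poincaré inequality on the sphere: $\mathrm{Var}\,\psi(e)\le\frac1{d-1}\mathbb E|\nabla_S\psi(e)|^2$ for Lipschitz $\psi$, because $d-1$ is the first nonzero eigenvalue of the Laplacian on $S^{d-1}$. Chordal distance is at most geodesic distance, so $|\nabla_Sh|\le L$ almost everywhere. Oddness gives $\mathbb Eh=0$, hence $\mathbb Eh^2\le L^2/(d-1)$. Next apply the inequality to $h^2$, which is Lipschitz because $h$ is bounded, with $|\nabla_Sh^2|\le2L|h|$ almost everywhere:
$$\mathrm{Var}(h^2)\le\frac{4L^2\,\mathbb Eh^2}{d-1}\le\frac{4L^4}{(d-1)^2},\qquad \mathbb Eh^4=\mathrm{Var}(h^2)+(\mathbb Eh^2)^2\le\frac{5L^4}{(d-1)^2}.$$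
Finally $d-1\ge d/2$. $\square$

### 1.4 The case $\alpha=2$

Take $g=d\varphi e$, unbiased for $\nabla F$ by (3). By Lemma 1 applied for each fixed $\xi$,
$$\mathbb E\|g\|^2=d^2\,\mathbb E\varphi^2\le d^2\cdot\frac{2\,\mathbb EM(\xi)^2}{d}\le2dM^2 .$$
Let $x_0=x^0$, $x_{k+1}=P_Q(x_k-\gamma g_k)$ for $k<N$, with a fresh $g_k$ at $x_k$, and $\bar x=\frac1N\sum_{k<N}x_k$. Since $P_Q$ is nonexpansive and fixes $x^*$,
$$2\gamma\langle g_k,x_k-x^*\rangle\le\|x_k-x^*\|^2-\|x_{k+1}-x^*\|^2+\gamma^2\|g_k\|^2. \tag{4}$$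
Take expectations and sum. By convexity, $F(\bar x)-F(x^*)\le\frac1N\sum_k\langle\nabla F(x_k),x_k-x^*\rangle$. With $\gamma=R/(M\sqrt{2dN})$,
$$\mathbb E[F(\bar x)-F(x^*)]\le\frac{R^2}{2\gamma N}+\frac\gamma2\cdot2dM^2=RM\sqrt{\frac{2d}{N}} .$$
Choose $\tau=\varepsilon/(4M)$ and $N=\lceil4d(MR/\varepsilon)^2\rceil$. By (1), $\mathbb E f(\bar x)-f(x^*)\le\frac{\varepsilon}{\sqrt2}+\frac\varepsilon4<\varepsilon$. So for $\alpha=2$ the number of calls is of order $d/\varepsilon^2$, in expectation.

## 2. Infinite variance and the exponent $\frac{\alpha}{2(\alpha-1)}$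

What changes for $\alpha\in(1,2)$? The line $\mathbb E\|g\|^2\le2dM^2$ is gone. If $f(x,\xi)=M(\xi)\langle v,x\rangle+c\|x\|$ as in the example of Section 1.1, then at $x=0$ we get $\varphi=M(\xi)\langle v,e\rangle$ and $\mathbb E\|d\varphi e\|^2=d\,\mathbb EM(\xi)^2=\infty$.

Kornilov, Shamir, Lobanov, Dvinskikh, Gasnikov, Shibaev, Gorbunov and Horváth ("Accelerated Zeroth-order Method for Non-Smooth Stochastic Convex Optimization Problem with Infinite Variance", arXiv:2310.18763, 2023) give an accelerated clipped batched two-point method. With probability at least $1-\beta$ it reaches an $\varepsilon$-solution in $\sim d^{1/4}\varepsilon^{-1}$ successive iterations and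
$$\sim\Big(\frac{\sqrt d}{\varepsilon}\Big)^{\frac{\alpha}{\alpha-1}}$$
oracle calls, up to logarithms. The power of $\varepsilon$ is known to be optimal. They pose, as open, the question: **is the dependence on $d$ optimal?** At $\alpha=2$ the bound reads $d\,\varepsilon^{-2}$, as in Section 1. At $\alpha=\frac32$ it reads $d^{3/2}\varepsilon^{-3}$, at $\alpha=\frac43$ it reads $d^{2}\varepsilon^{-4}$, and the exponent of $d$ blows up as $\alpha\to1$.

### 2.1 Clipping, and the bias estimated through norms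

The sensible first move is to truncate. Let $\mathrm{clip}_\lambda(t)=\max(-\lambda,\min(\lambda,t))$. For a parameter $s>0$ put
$$\lambda:=\frac{Ms}{\sqrt d},\qquad g:=d\,\mathrm{clip}_\lambda(\varphi)\,e .$$
Since $\|d\varphi e\|=d|\varphi|$, this is the same as clipping the vector $d\varphi e$ at norm $d\lambda=\sqrt d\,Ms$. So
$$\|g\|\le\sqrt d\,Ms. \tag{5}$$

The second moment is finite again. We have $\mathrm{clip}_\lambda(\varphi)^2=\min(\lambda,|\varphi|)^2\le\lambda^{2-\alpha}|\varphi|^\alpha$. By Jensen and Lemma 1,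
$$\mathbb E_e|\varphi|^\alpha\le(\mathbb E_e\varphi^2)^{\alpha/2}\le2^{\alpha/2}d^{-\alpha/2}M(\xi)^\alpha\le2d^{-\alpha/2}M(\xi)^\alpha. \tag{6}$$
Therefore
$$\mathbb E\|g\|^2\le d^2\lambda^{2-\alpha}\cdot2d^{-\alpha/2}M^\alpha=2dM^2s^{2-\alpha}. \tag{7}$$

The price is a bias. The argument of Section 1.4, run with $\nabla F(x_k)=\mathbb E_kg_k+\text{bias}$, with $\|x_k-x^*\|\le2R$ and $\gamma=R/(M\sqrt{2dNs^{2-\alpha}})$, gives
$$\mathbb E[F(\bar x)-F(x^*)]\le RM\sqrt{\frac{2ds^{2-\alpha}}{N}}+2R\,\sup_{x\in Q}\|\mathbb Eg-\nabla F(x)\|. \tag{8}$$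
So everything depends on the bias. We have the pointwise bound
$$|\varphi-\mathrm{clip}_\lambda(\varphi)|\le|\varphi|\mathbf 1_{|\varphi|>\lambda}\le\lambda^{1-\alpha}|\varphi|^\alpha. \tag{9}$$
The obvious estimate moves the norm inside the expectation and uses (6):
$$\|\mathbb Eg-\nabla F(x)\|\le\mathbb E\big[d\,|\varphi-\mathrm{clip}_\lambda(\varphi)|\big]\le d\lambda^{1-\alpha}\cdot2d^{-\alpha/2}M^\alpha=2\sqrt d\,Ms^{1-\alpha}. \tag{10}$$
Insert (10) in (8). The bias term is of order $\varepsilon$ when $s^{\alpha-1}$ is of order $\sqrt d\,MR/\varepsilon$. The first term is then of order $\varepsilon$ when $N$ is of order $ds^{2-\alpha}(MR/\varepsilon)^2$, which is of order $s^{2-\alpha}s^{2\alpha-2}=s^\alpha$. This gives $(\sqrt d\,MR/\varepsilon)^{\alpha/(\alpha-1)}$, exactly the exponent in question.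

### 2.2 The step that loses $\sqrt d$

The loss is in the first inequality of (10). The bias is one *fixed* vector, whereas the random vectors $d(\varphi-\mathrm{clip}_\lambda(\varphi))e$ point in all directions and largely cancel.

*Check on an example.* Let $\varphi=M(\xi)\,t$ with $t=\langle e,v\rangle$, $\|v\|=1$, where $M(\xi)=a$ with probability $p$ and $0$ otherwise. Take $\lambda=a/(2\sqrt d)$. Hölder's inequality $\mathbb Et^2\le(\mathbb E|t|)^{2/3}(\mathbb Et^4)^{1/3}$, with $\mathbb Et^2=\frac1d$ and $\mathbb Et^4=\frac3{d(d+2)}$, gives $\mathbb E|t|\ge d^{-1/2}/\sqrt3$. So the average norm is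
$$d\,p\,\mathbb E(a|t|-\lambda)_+\ge dp\,(a\,\mathbb E|t|-\lambda)\ge\big(\tfrac1{\sqrt3}-\tfrac12\big)\,pa\sqrt d\ge0.07\,pa\sqrt d .$$
The mean vector is invariant under all orthogonal maps fixing $v$, so it is a multiple of $v$. Its length is $d\,p\,\mathbb E[(a|t|-\lambda)_+|t|]\le d\,p\,a\,\mathbb Et^2=pa$. The triangle inequality has lost a factor of order $\sqrt d$.

If (10) could be improved by $\sqrt d$ in general, we could take $s^{\alpha-1}$ of order $MR/\varepsilon$, and (8) would ask for $N$ of order $ds^{2-\alpha}(MR/\varepsilon)^2$, that is, of order $d\,(MR/\varepsilon)^{\alpha/(\alpha-1)}$. This is what happens, and it cannot be improved.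

**Theorem 1 (upper bound).** Let $d\ge2$, $\alpha\in(1,2]$, $\beta\in(0,1)$, $0<\varepsilon\le MR$. Clipped projected two-point SGD (Section 4) outputs, with probability $\ge1-\beta$, an $\varepsilon$-solution using
$$N=\Big\lceil d\,\ln\tfrac4\beta\,\Big(\frac{26MR}{\varepsilon}\Big)^{\frac{\alpha}{\alpha-1}}\Big\rceil$$
oracle calls, on every problem in the class.

**Theorem 2 (matching lower bound).** Let $\alpha\in(1,2]$, $\beta\in(0,1)$, $0<\varepsilon\le MR/4$. If a (randomized, adaptive) algorithm making at most $N$ two-point calls outputs an $\varepsilon$-solution with probability $\ge1-\beta$ on every problem in the class, then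
$$N\ge\frac{(1-\beta)d-4}{8}\Big(\frac{MR}{4\varepsilon}\Big)^{\frac{\alpha}{\alpha-1}} .$$
For $d\ge8/(1-\beta)$ this is at least $\frac{(1-\beta)d}{16}\big(\frac{MR}{4\varepsilon}\big)^{\alpha/(\alpha-1)}$.

Since $\frac{\alpha}{2(\alpha-1)}>1$ exactly when $\alpha<2$, Theorem 1 answers the question: for every $\alpha\in(1,2)$ the bound $(\sqrt d/\varepsilon)^{\alpha/(\alpha-1)}$ is **not** optimal in $d$. The two theorems together show that for fixed $\beta$ the minimax number of calls is $\Theta\big(d\,(MR/\varepsilon)^{\alpha/(\alpha-1)}\big)$, with constants depending only on $\alpha,\beta$, for $d\ge8/(1-\beta)$ and $\varepsilon\le MR/4$. (For such $d$ we have $d>8$, so Theorem 1 applies as well.)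

## 3. The clipping bias in one fixed direction

To bound the length of the fixed vector $\mathbb Eg-\nabla F(x)$, test it against a fixed unit vector $v$. This produces a factor $|\langle e,v\rangle|$, of size $d^{-1/2}$ in mean square. Cauchy–Schwarz separates it from $|\varphi|^\alpha$. The cost is that $|\varphi|^\alpha$ must be controlled in $L^2(e)$, so we need the moment of order $2\alpha\le4$ over the sphere. This is what the fourth moment in Lemma 1 is for. Only moments in $e$ are raised. In $\xi$ we still use nothing beyond $\mathbb EM(\xi)^\alpha$.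

**Lemma 2.** For every $x\in Q$, $s>0$, $\alpha\in(1,2]$ and $d\ge2$:

- (a) $\|g\|\le\sqrt d\,Ms$;
- (b) $\mathbb E\|g\|^2\le2dM^2s^{2-\alpha}$;
- (c) $\|\mathbb Eg-\nabla F(x)\|\le5Ms^{1-\alpha}$.

*Proof.* Parts (a) and (b) are (5) and (7). For (c), let $\|v\|=1$. By (3) and (9), then Cauchy–Schwarz in $e$ for fixed $\xi$ with $\mathbb E\langle e,v\rangle^2=1/d$,
$$|\langle\nabla F(x)-\mathbb Eg,v\rangle|\le d\lambda^{1-\alpha}\,\mathbb E_\xi\mathbb E_e\big[|\varphi|^\alpha|\langle e,v\rangle|\big]\le d\lambda^{1-\alpha}d^{-1/2}\,\mathbb E_\xi\big(\mathbb E_e|\varphi|^{2\alpha}\big)^{1/2}.$$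
Since $2\alpha\le4$, Jensen and Lemma 1 give
$$\big(\mathbb E_e|\varphi|^{2\alpha}\big)^{1/2}\le(\mathbb E_e\varphi^4)^{\alpha/4}\le20^{\alpha/4}d^{-\alpha/2}M(\xi)^\alpha\le5d^{-\alpha/2}M(\xi)^\alpha,$$
because $20^{\alpha/4}\le\sqrt{20}<5$. Taking $\mathbb E_\xi$, the bound is
$$5\,d^{\frac{1-\alpha}2}M^\alpha\Big(\frac{Ms}{\sqrt d}\Big)^{1-\alpha}=5Ms^{1-\alpha}.$$
The vector $v$ was arbitrary. $\square$

## 4. Clipped projected two-point SGD with high probability

Lemma 2 and (8) already give the new rate in expectation. We now prove the high-probability statement. The analysis uses only the three properties of Lemma 2, so we run it for an abstract estimator with a number $D\ge1$ in place of $d$. Theorem 1 is $D=d$. Another value of $D$ appears in Section 6.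

**Proposition 1.** Let $D\ge1$, $\ell:=\ln(4/\beta)$, $s:=(26MR/\varepsilon)^{1/(\alpha-1)}$, $\tau:=\varepsilon/(4M)$, and $0<\varepsilon\le MR$. Suppose that at every $x\in Q$ one oracle call with fresh randomness yields a random vector $g$ with
$$\|g\|\le\sqrt D\,Ms,\qquad\mathbb E\|g\|^2\le2DM^2s^{2-\alpha},\qquad\|\mathbb Eg-\nabla F(x)\|\le5Ms^{1-\alpha}. \tag{11}$$
Put $N:=\lceil D\ell s^\alpha\rceil$, $\gamma:=R/\big(M\sqrt{5DNs^{2-\alpha}}\big)$, $x_0:=x^0$, $x_{k+1}:=P_Q(x_k-\gamma g_k)$ for $k=0,\dots,N-1$, with $g_k$ such an estimator at $x_k$. Then $\bar x:=\frac1N\sum_{k<N}x_k$ is an $\varepsilon$-solution with probability $\ge1-\beta$.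

*Proof.* Note that $\ell>1$, that $s^{1-\alpha}=\varepsilon/(26MR)$, that $D\ell/N\le s^{-\alpha}$, and that $\|x_k-x^*\|\le2R$ because both points lie in $Q$. Let $\mathbb E_k$ be the conditional expectation given everything before round $k$.

**Step 1: split the error.** The aim is to isolate one term per source of error. Let $b_k:=\nabla F(x_k)-\mathbb E_kg_k$ and $\theta_k:=g_k-\mathbb E_kg_k$, so that $\nabla F(x_k)=g_k+b_k-\theta_k$. Convexity of $F$ and (4) summed over $k$ give
$$F(\bar x)-F(x^*)\le\frac{R^2}{2\gamma N}+\frac\gamma{2N}\sum_k\|g_k\|^2+\frac1N\sum_k\langle b_k,x_k-x^*\rangle+\frac1N\sum_k\eta_k,\qquad\eta_k:=-\langle\theta_k,x_k-x^*\rangle. \tag{12}$$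

**Step 2: the quadratic term.** The aim is to show that $\sum_k\|g_k\|^2$ is not much larger than the bound on its mean. Let $Y_k=\|g_k\|^2$ and $b=DM^2s^2$, so $0\le Y_k\le b$. Convexity of the exponential gives $e^{Y/b}\le1+(e-1)Y/b$ for $0\le Y\le b$, hence $\mathbb E_ke^{Y_k/b}\le1+(e-1)\mathbb E_kY_k/b\le e^{2\mathbb E_kY_k/b}$. So $Z_n=\exp\big(\sum_{k<n}(Y_k-2\mathbb E_kY_k)/b\big)$ is a supermartingale with $Z_0=1$, and Markov's inequality gives $P(Z_N\ge2/\beta)\le\beta/2$. Therefore, with probability $\ge1-\beta/2$,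
$$\sum_k\|g_k\|^2\le2\sum_k\mathbb E_k\|g_k\|^2+b\ln\tfrac2\beta\le4NDM^2s^{2-\alpha}+DM^2s^2\ell\le5NDM^2s^{2-\alpha}.$$
The last inequality needs $\ell s^\alpha\le N$, which holds since $N\ge D\ell s^\alpha$ and $D\ge1$. With our $\gamma$, each of the first two terms of (12) is then at most $\frac12RM\sqrt{5Ds^{2-\alpha}/N}$. Since $N\ge D\ell s^\alpha\ge Ds^\alpha$, together they are at most $\sqrt5\,RMs^{1-\alpha}$.

**Step 3: the bias term.** By (11) it is at most $2R\cdot5Ms^{1-\alpha}=10RMs^{1-\alpha}$. This is where the improved bias enters.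

**Step 4: the martingale term.** The aim is to bound $\sum\eta_k$ with only a factor $\ell$. Recall Freedman's inequality (Ann. Probab. 1975): if $\mathbb E_k\eta_k=0$, $|\eta_k|\le c$ and $\sum_k\mathbb E_k\eta_k^2\le V$, then $P(\sum_k\eta_k\ge r)\le\exp\big(-r^2/(2V+\frac23cr)\big)$ for $r>0$. Here $\|\theta_k\|\le2\sqrt D\,Ms$, so $|\eta_k|\le c:=4R\sqrt D\,Ms$. Also $\mathbb E_k\eta_k^2\le4R^2\mathbb E_k\|g_k\|^2\le8R^2DM^2s^{2-\alpha}$, so we may take $V:=8R^2DM^2s^{2-\alpha}N$. Choose $r=\sqrt{2V\ell}+\frac23c\ell$. Then $r^2=r\sqrt{2V\ell}+\frac23c\ell r\ge\ell\,(2V+\frac23cr)$, so the probability is at most $e^{-\ell}=\beta/4$. Hence with probability $\ge1-\beta/2$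
$$\frac1N\sum_k\eta_k\le RM\Big[\sqrt{\frac{16Ds^{2-\alpha}\ell}{N}}+\frac83\frac{\sqrt D\,s\ell}{N}\Big]\le RMs^{1-\alpha}\Big(4+\frac8{3\sqrt D}\Big)\le RMs^{1-\alpha}\Big(4+\frac83\Big),$$
where $D\ell/N\le s^{-\alpha}$ was used twice, and $D\ge1$ once.

**Step 5: add up.** On both events, of joint probability $\ge1-\beta$, since $\sqrt5+10+4+\frac83<19$,
$$F(\bar x)-F(x^*)\le19\,RMs^{1-\alpha}=\tfrac{19}{26}\varepsilon<\tfrac34\varepsilon .$$
The point $\bar x$ lies in $Q$, so (1) gives $f(\bar x)-f(x^*)\le F(\bar x)-F(x^*)+\tau M\le\frac34\varepsilon+\frac14\varepsilon=\varepsilon$. $\square$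

*Proof of Theorem 1.* In round $k$ draw $e_k$ uniformly on the sphere, make one call at $x_k\pm\tau e_k$, and let $g_k=d\,\mathrm{clip}_\lambda(\varphi_{x_k}(e_k,\xi_k))e_k$ with $\lambda=Ms/\sqrt d$. Here $\tau=\varepsilon/(4M)\le R/4$, so all queries lie in $\bar B(x^0,\frac54R)\subset X$. By Lemma 2, (11) holds with $D=d$. Since $s^\alpha=(26MR/\varepsilon)^{\alpha/(\alpha-1)}$, the $N$ of Proposition 1 is the $N$ of the theorem. $\blacksquare$

## 5. A hidden direction, seen through a rarely open gate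

Why can the power $d^1$ not be improved? Look first at a noiseless case, $\varepsilon=MR/4$. Let $v$ be a uniformly random unit vector, and let the function be a multiple of $\langle v,x\rangle$ with a barrier outside $\bar B(0,R)$. Finding a good point means finding a direction with constant correlation to $v$. Each call reveals two numbers $\langle v,x\rangle,\langle v,y\rangle$, and one expects that order $d$ linear measurements are needed. Now add a gate: the linear part is switched on only with probability $p$, and is correspondingly larger when it is on. Then only about $pN$ of $N$ calls say anything about $v$, so $N$ must be of order $d/p$. The bound on $\mathbb EM(\xi)^\alpha$ limits how small $p$ may be.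

The first ingredient is that adaptivity does not help linear measurements of a uniform direction.

**Lemma 3.** Let $v$ be uniform on $S^{d-1}$. Let vectors $y_1,\dots,y_n$ be chosen adaptively: $y_{j+1}$ is a (measurable, deterministic) function of $\langle v,y_1\rangle,\dots,\langle v,y_j\rangle$. With $S=\mathrm{span}(y_1,\dots,y_n)$, $\mathbb E\|P_Sv\|^2\le n/d$.

*Proof.* If $n>d$, the claim is trivial since $\|P_Sv\|\le1$. Let $n\le d$.

**Orthonormal measurements.** We replace the $y_j$ by orthonormal vectors. Apply Gram–Schmidt. When $y_{j+1}$ lies in the span of the earlier vectors, insert a new direction, namely the first standard basis vector not in that span, orthonormalized. This gives orthonormal $u_1,\dots,u_n$ with $\mathrm{span}(y_1,\dots,y_j)\subset\mathrm{span}(u_1,\dots,u_j)$. Put $c_i=\langle v,u_i\rangle$. By induction $u_{j+1}$ is a function of $c_1,\dots,c_j$: these numbers determine $u_1,\dots,u_j$ and $y_1,\dots,y_j$, hence the values $\langle v,y_i\rangle$ for $i\le j$ (as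 $y_i$ is a combination of $u_1,\dots,u_i$), hence $y_{j+1}$ and $u_{j+1}$.

**Conditional law of $v$.** We claim that for $0\le j\le n-1$, given $c_1,\dots,c_j$,
$$v\overset d=\sum_{i\le j}c_iu_i+\sqrt{r_j}\,w,\qquad r_j:=1-\sum_{i\le j}c_i^2,$$
with $w$ uniform on the unit sphere of $\mathrm{span}(u_1,\dots,u_j)^\perp$, a space of dimension $d-j\ge1$. For $j=0$ this is the hypothesis. Suppose it holds for $j$ and $j+1\le n-1$. Given $c_1,\dots,c_j$, the unit vector $u_{j+1}$ is fixed in this space. Write $w=tu_{j+1}+\sqrt{1-t^2}\,w'$. By rotation invariance $w'$ is uniform on the unit sphere of the next complement and independent of $t$. Then $c_{j+1}=\sqrt{r_j}\,t$ and $r_{j+1}=r_j(1-t^2)$. So given $c_1,\dots,c_{j+1}$ we get the claim for $j+1$ with $w'$ in place of $w$. (Almost surely $r_j>0$ for $j<d$, so $t$ is determined by $c_{j+1}$ and $r_j$.)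

**Expectation.** By the claim, $\mathbb E[c_{j+1}^2\mid c_1,\dots,c_j]=r_j/(d-j)$. So $\mathbb Er_{j+1}=\frac{d-j-1}{d-j}\,\mathbb Er_j$, and the product telescopes to $\mathbb Er_n=\frac{d-n}d$. Hence $\mathbb E\|P_Sv\|^2\le\mathbb E\sum_{i\le n}c_i^2=1-\mathbb Er_n=\frac nd$. $\square$

*Proof of Theorem 2.*

**Step 1: the instances.** We fix the gate probability as small as the class allows. Let
$$p:=\Big(\frac{4\varepsilon}{MR}\Big)^{\frac\alpha{\alpha-1}}\in(0,1],\quad a:=\tfrac12Mp^{-1/\alpha},\quad\mu:=pa=\tfrac12Mp^{\frac{\alpha-1}\alpha}=\frac{2\varepsilon}R,\quad x^0=0,\quad\xi\sim\mathrm{Bernoulli}(p).$$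
For $v\in S^{d-1}$ let
$$f_v(x,\xi)=a\,\xi\,\langle v,x\rangle+\mu(\|x\|-R)_+,\qquad f_v(x)=\mu\langle v,x\rangle+\mu(\|x\|-R)_+ .$$

**Step 2: membership in the class.** The function $f_v(\cdot,\xi)$ is convex and $(a\xi+\mu)$-Lipschitz on all of $\mathbb R^d$. By Minkowski,
$$\big(\mathbb E(a\xi+\mu)^\alpha\big)^{1/\alpha}\le ap^{1/\alpha}+ap\le2ap^{1/\alpha}=M .$$
To find the minimizer, let $P$ be the projection onto $\bar B(0,R)$. Since $\langle v,x-Px\rangle\ge-\|x-Px\|=-(\|x\|-R)_+$,
$$f_v(x)\ge\mu\langle v,Px\rangle\ge-\mu R=f_v(-Rv). \tag{13}$$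
So $x^*=-Rv$ is a minimizer, $\|x^0-x^*\|=R$, and $\min f_v=-\mu R$.

**Step 3: success implies correlation.** If $\hat x$ is an $\varepsilon$-solution, put $z:=P\hat x$. By (13), $\mu\langle v,z\rangle\le f_v(\hat x)\le-\mu R+\varepsilon$, so $\langle v,-z\rangle\ge R-\varepsilon/\mu=R/2$.

**Step 4: counting informative calls.** Let $v$ be uniform, independent of $\xi_1,\dots,\xi_N$ and of the algorithm's internal randomness $\omega$. If the algorithm stops early, pad with dummy calls, so that it makes exactly $N$. Condition on $(\xi_t)$ and $\omega$. By independence $v$ is still uniform, and the algorithm is now deterministic. Even if it were told all the $\xi_t$, a call with $\xi_t=0$ returns only $\mu(\|x\|-R)_+$ and $\mu(\|y\|-R)_+$, which are known. A call with $\xi_t=1$ is equivalent to observing $\langle v,x\rangle$ and $\langle v,y\rangle$. So with $K=\sum_t\xi_t$, the $2K$ points of the informative calls, followed by $z$, are a sequence of $2K+1$ vectors, each a function of the inner products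 of $v$ with the earlier ones. Let $S$ be its span. Lemma 3 gives $\mathbb E\big[\|P_Sv\|^2\mid(\xi_t),\omega\big]\le(2K+1)/d$.

**Step 5: conclusion.** On success, since $z\in S$ and $\|z\|\le R$, $R/2\le|\langle v,z\rangle|\le\|P_Sv\|\,R$, so $\|P_Sv\|^2\ge\frac14$. The algorithm succeeds with probability $\ge1-\beta$ for each $v$, hence also for random $v$. By Markov's inequality,
$$1-\beta\le P(\text{success})\le4\,\mathbb E\|P_Sv\|^2\le\frac{4\,\mathbb E(2K+1)}d=\frac{4(2pN+1)}d. \tag{14}$$
Therefore $N\ge\frac{(1-\beta)d-4}{8p}$, and $\frac1p=\big(\frac{MR}{4\varepsilon}\big)^{\alpha/(\alpha-1)}$. If $d\ge8/(1-\beta)$, then $(1-\beta)d-4\ge\frac12(1-\beta)d$. $\blacksquare$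

## 6. Oracles that return $2m$ values

Suppose each call returns $f(\cdot,\xi)$ at $2m$ points with a common $\xi$. For $m=1$ this is our oracle.

**Theorem 3.** Let $1\le m\le d$, $d\ge2$. In the setting of Theorem 1, $N=\big\lceil\frac dm\ln\frac4\beta\,\big(\frac{26MR}\varepsilon\big)^{\alpha/(\alpha-1)}\big\rceil$ calls to the $2m$-point oracle suffice. In the setting of Theorem 2, $N\ge\frac{(1-\beta)d-4}{8m}\big(\frac{MR}{4\varepsilon}\big)^{\alpha/(\alpha-1)}$ calls are necessary. So the complexity is of order $(d/m)\,\varepsilon^{-\alpha/(\alpha-1)}$.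

*Proof.* **Upper bound.** We verify (11) with $D:=d/m\ge1$. Draw a Haar-random orthonormal $m$-frame $(e_1,\dots,e_m)$, query $x\pm\tau e_i$ for $i\le m$, and put
$$g=\frac dm\sum_{i=1}^m\mathrm{clip}_\lambda\big(\varphi_x(e_i,\xi)\big)e_i,\qquad\lambda=\frac{Ms}{\sqrt d}$$
with the same $\lambda$ as before. Each $e_i$ is uniform on $S^{d-1}$, so $\mathbb Eg$ is the same as for $m=1$, and the bias bound is Lemma 2(c). By orthonormality,
$$\|g\|^2=\frac{d^2}{m^2}\sum_{i=1}^m\mathrm{clip}_\lambda\big(\varphi_x(e_i,\xi)\big)^2 .$$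
This is at most $\frac{d^2}{m^2}\cdot m\lambda^2=DM^2s^2$. Its expectation is $\frac1m\,d^2\,\mathbb E\,\mathrm{clip}_\lambda(\varphi)^2\le\frac1m\,2dM^2s^{2-\alpha}=2DM^2s^{2-\alpha}$ by (7). Proposition 1 with $D=d/m$ gives the claim.

**Lower bound.** In Step 4 above, an informative call now gives at most $2m$ linear measurements, so the sequence has at most $2mK+1$ vectors. Then (14) becomes $1-\beta\le4(2mpN+1)/d$, which is the claim. $\blacksquare$

## 7. Keeping $\sim d^{1/4}\varepsilon^{-1}$ successive iterations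

Clipped SGD makes its $N$ calls one after another. The method quoted in Section 2 needs only $\sim d^{1/4}\varepsilon^{-1}$ successive iterations, each with many calls at once. Call a set of calls whose query points are all fixed before any of their answers arrive a *round of parallel calls*; Theorem 1 as stated uses $N$ rounds of one call each. We show that few rounds and $d\,\varepsilon^{-\alpha/(\alpha-1)}$ calls are possible simultaneously.

**Theorem 4.** For $d\ge2$, $\alpha\in(1,2]$, $0<\varepsilon\le MR$, $\beta\in(0,1)$, there is a method with $T+1$ rounds of parallel calls, $T=\lceil16d^{1/4}MR/\varepsilon\rceil$, that outputs an $\varepsilon$-solution with probability $\ge1-\beta$ and uses at most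
$$C_\alpha\Big(\frac{MR}\varepsilon\Big)^{\frac\alpha{\alpha-1}}\Big(d\log\frac2\beta+\log^2\frac2\beta\Big)$$
calls in total, where $C_\alpha$ depends only on $\alpha$.

The reason for $d^{1/4}$ is that $F$ is smooth with constant $L=\sqrt dM/\tau$, and an accelerated method has a deterministic error of order $LR^2/T^2$. With $\tau$ of order $\varepsilon/M$, this is of order $\varepsilon$ when $T$ is of order $d^{1/4}MR/\varepsilon$. Averaging $B$ estimators per iteration reduces the variance. The bias is not reduced by averaging, but Lemma 2(c) has already made it small.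

*Proof.* **Step 1: parameters of one run.** Let
$$\tau=\frac\varepsilon{8M},\quad s=\Big(\frac{184MR}\varepsilon\Big)^{\frac1{\alpha-1}},\quad B=\Big\lceil\frac{ds^\alpha}T\Big\rceil,\quad N_0=TB\ge ds^\alpha .$$
Since $MR/\varepsilon\ge1$ and $\frac\alpha{\alpha-1}\ge2$, we have $T\le17d^{1/4}MR/\varepsilon\le d\,(184MR/\varepsilon)^{\alpha/(\alpha-1)}=ds^\alpha$. So $N_0\le ds^\alpha+T\le2ds^\alpha$.

**Step 2: smoothness of $F$.** For $x,y\in Q$ and a unit vector $v$, (2) and $\mathbb E|\langle e,v\rangle|\le d^{-1/2}$ give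
$$\langle\nabla F(x)-\nabla F(y),v\rangle=\frac d\tau\mathbb E\big[(f(x+\tau e)-f(y+\tau e))\langle e,v\rangle\big]\le\frac d\tau M\|x-y\|\,d^{-1/2}.$$
So $\nabla F$ is $L$-Lipschitz on $Q$ with $L=\sqrt dM/\tau$.

**Step 3: the accelerated iteration.** Let $a_k=\frac k2$, $A_k=\sum_{i\le k}a_i=\frac{k(k+1)}4$, and
$$\rho:=5Ms^{1-\alpha},\quad V_1:=2dM^2s^{2-\alpha},\quad\sigma^2:=\frac{V_1}B+\rho^2,\quad H:=\max\Big\{2L,\frac{T^{3/2}\sigma}{2R}\Big\},\quad y_0=z_0=x^0 .$$
For $k=0,\dots,T-1$:
$$x_{k+1}=\frac{A_ky_k+a_{k+1}z_k}{A_{k+1}},\quad z_{k+1}=P_Q\Big(z_k-\frac{a_{k+1}}HG_{k+1}\Big),\quad y_{k+1}=\frac{A_ky_k+a_{k+1}z_{k+1}}{A_{k+1}},$$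
where $G_{k+1}$ is the average of $B$ independent copies of the clipped estimator $g$ (with $\lambda=Ms/\sqrt d$) at $x_{k+1}$, obtained in one parallel round. All points lie in $Q$, as projections or convex combinations. Write $G_{k+1}=\nabla F(x_{k+1})+\Delta_{k+1}$. Conditionally on the past, Lemma 2(c) gives $\|\mathbb E\Delta_{k+1}\|\le\rho$. The variance of the average is at most $V_1/B$ by Lemma 2(b), so $\mathbb E\|\Delta_{k+1}\|^2\le\sigma^2$.

**Step 4: one iteration.** The aim is a recursion for $A_k(F(y_k)-F(x^*))$. Abbreviate $a=a_{k+1}$, $A=A_{k+1}$, $x=x_{k+1}$, $\nabla=\nabla F(x_{k+1})$, $G=G_{k+1}$, $\Delta=\Delta_{k+1}$. Since $y_{k+1}-x=\frac aA(z_{k+1}-z_k)$, smoothness gives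
$$A\,F(y_{k+1})\le A\,F(x)+a\langle\nabla,z_{k+1}-z_k\rangle+\frac{La^2}{2A}\|z_{k+1}-z_k\|^2 .$$
Split $A=A_k+a$ and use convexity, $F(x)\le F(y_k)+\langle\nabla,x-y_k\rangle$ and $F(x)\le F(x^*)+\langle\nabla,x-x^*\rangle$. Since $Ax=A_ky_k+az_k$, we have $A_k(x-y_k)+a(x-x^*)=a(z_k-x^*)$. Hence
$$A\,F(y_{k+1})\le A_kF(y_k)+aF(x^*)+a\langle\nabla,z_{k+1}-x^*\rangle+\frac{La^2}{2A}\|z_{k+1}-z_k\|^2. \tag{15}$$
Now $\nabla=G-\Delta$. For $G$, optimality in the projection, $\langle z_k-\frac aHG-z_{k+1},\,x^*-z_{k+1}\rangle\le0$, gives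
$$a\langle G,z_{k+1}-x^*\rangle\le H\langle z_k-z_{k+1},z_{k+1}-x^*\rangle=\frac H2\big(\|z_k-x^*\|^2-\|z_{k+1}-x^*\|^2-\|z_{k+1}-z_k\|^2\big).$$
For $\Delta$, split $z_{k+1}-x^*=(z_k-x^*)+(z_{k+1}-z_k)$ and use the arithmetic–geometric mean inequality:
$$-a\langle\Delta,z_{k+1}-x^*\rangle\le-a\langle\Delta,z_k-x^*\rangle+\frac{a^2}H\|\Delta\|^2+\frac H4\|z_{k+1}-z_k\|^2 .$$
In total $\|z_{k+1}-z_k\|^2$ has coefficient $\frac{La^2}{2A}-\frac H2+\frac H4\le\frac L2-\frac H4\le0$, because $\frac{a^2}A=\frac{k+1}{k+2}\le1$ and $H\ge2L$.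

**Step 5: sum.** Sum over $k$ and take expectations. Here $A_0=0$, $\|z_0-x^*\|\le R$, and, since $z_k$ is determined by the past and $\|z_k-x^*\|\le2R$, $-\mathbb E\langle\Delta_{k+1},z_k-x^*\rangle\le2R\rho$. Thus
$$A_T\,\mathbb E[F(y_T)-F(x^*)]\le\frac{HR^2}2+\frac{\sigma^2}H\sum_{k\le T}a_k^2+2R\rho A_T .$$
We have $A_T\ge T^2/4$ and $\sum_{k\le T}a_k^2=\frac{T(T+1)(2T+1)}{24}\le\frac{T^2(T+1)}8=\frac T2A_T$, as $2T+1\le3T$. Dividing by $A_T$,
$$\mathbb E[F(y_T)-F(x^*)]\le\frac{2HR^2}{T^2}+\frac{T\sigma^2}{2H}+2R\rho .$$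
Since $H\le2L+\frac{T^{3/2}\sigma}{2R}$, the first term is at most $\frac{4LR^2}{T^2}+\frac{R\sigma}{\sqrt T}$. Since $H\ge\frac{T^{3/2}\sigma}{2R}$, the second is at most $\frac{R\sigma}{\sqrt T}$. With $\sigma\le\sqrt{V_1/B}+\rho$ and $TB=N_0$,
$$\mathbb E[F(y_T)-F(x^*)]\le\frac{4LR^2}{T^2}+\frac{2R\sigma}{\sqrt T}+2R\rho\le\frac{4LR^2}{T^2}+2R\sqrt{\frac{V_1}{N_0}}+4R\rho .$$

**Step 6: insert the parameters.** First, $\frac{4LR^2}{T^2}=\frac{32\sqrt dM^2R^2}{\varepsilon T^2}\le\frac\varepsilon8$, because $T^2\ge256\sqrt dM^2R^2/\varepsilon^2$. Next, $N_0\ge ds^\alpha$ gives $2R\sqrt{V_1/N_0}\le2\sqrt2\,MRs^{1-\alpha}$, and $4R\rho=20MRs^{1-\alpha}$. Their sum is at most $23MRs^{1-\alpha}=\frac{23}{184}\varepsilon=\frac\varepsilon8$. By (1), $\mathbb E[f(y_T)-f(x^*)]\le\frac\varepsilon4+\tau M=\frac38\varepsilon$. By Markov's inequality, $P\big(f(y_T)-f(x^*)>\frac34\varepsilon\big)\le\frac12$.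

**Step 7: boosting the probability.** We turn $\frac12$ into $1-\beta$ with one more round. Run $J=\lceil\log_2(2/\beta)\rceil$ independent copies in parallel, with outputs $y^1,\dots,y^J\in Q$. With probability $\ge1-2^{-J}\ge1-\beta/2$ some $y^j$ is a $\frac34\varepsilon$-solution. In one further parallel round we estimate each $f(y^j)-f(x^0)$ from fresh calls at the pair $(y^j,x^0)$. Conditionally on $y^j$, let $W=f(y^j,\xi)-f(x^0,\xi)$. Then $|W|\le M(\xi)R$, so
$$\mathbb E|W-\mathbb EW|^\alpha\le2^{\alpha-1}\big(\mathbb E|W|^\alpha+|\mathbb EW|^\alpha\big)\le2^\alpha(MR)^\alpha .$$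
Recall the von Bahr–Esseen inequality (Ann. Math. Statist. 1965): for independent mean-zero $X_i$ and $1\le\alpha\le2$, $\mathbb E|\sum X_i|^\alpha\le2\sum\mathbb E|X_i|^\alpha$. So the mean $\bar W$ of $n$ samples satisfies
$$\mathbb E|\bar W-\mathbb EW|^\alpha\le2n^{1-\alpha}2^\alpha(MR)^\alpha\le8n^{1-\alpha}(MR)^\alpha .$$
Let $n=\lceil64^{1/(\alpha-1)}(8MR/\varepsilon)^{\alpha/(\alpha-1)}\rceil$, so that $n^{\alpha-1}\ge64(8MR/\varepsilon)^\alpha$. Markov's inequality for the $\alpha$-th power gives $P(|\bar W-\mathbb EW|>\frac\varepsilon8)\le8n^{1-\alpha}(8MR/\varepsilon)^\alpha\le\frac18$. Take the median of $r=\lceil2\log_2(2J/\beta)\rceil$ such independent means. If it errs by more than $\varepsilon/8$, at least $\lceil r/2\rceil$ of the $r$ means do. Summing over the possible sets of $\lceil r/2\rceil$ means, this has probability at most $2^r8^{-r/2}=2^{-r/2}\le\frac\beta{2J}$. So with probability $\ge1-\beta/2$ all $J$ estimates are correct within $\varepsilon/8$.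

Output the $y^j$ with the smallest estimate. With total probability $\ge1-\beta$ its value exceeds that of the good copy by at most $2\cdot\frac\varepsilon8$, so $f(y^j)-f(x^*)\le\frac34\varepsilon+\frac\varepsilon4=\varepsilon$.

**Step 8: count.** There are $T+1$ rounds, and at most $JN_0+Jnr$ calls. Let $\Lambda=\log_2(2/\beta)>1$. Then $J\le\Lambda+1\le2\Lambda$, and $\log_2J\le J-1\le\Lambda$. So $\log_2(2J/\beta)\le2\Lambda$, $r\le4\Lambda+1\le5\Lambda$, and $Jr\le10\Lambda^2$. Moreover
$$N_0\le2ds^\alpha=2d\Big(\frac{184MR}\varepsilon\Big)^{\frac\alpha{\alpha-1}},\qquad n\le2\cdot64^{\frac1{\alpha-1}}\Big(\frac{8MR}\varepsilon\Big)^{\frac\alpha{\alpha-1}} .$$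
Hence
$$JN_0+Jnr\le\Big(\frac{MR}\varepsilon\Big)^{\frac\alpha{\alpha-1}}\Big(4\cdot184^{\frac\alpha{\alpha-1}}\,d\Lambda+20\cdot64^{\frac1{\alpha-1}}8^{\frac\alpha{\alpha-1}}\Lambda^2\Big),$$
which is the bound of the theorem. $\blacksquare$
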